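\title{The algebra $C(S^2)$ is an inductive limit of semiprojective C$^*$-algebras}

\begin{abstract}
We show that the C$^*$-algebra $C(S^2)$ of continuous functions on the two-sphere has a strong shape system: it is a sequential inductive limit of separable semiprojective C$^*$-algebras. The building blocks are explicit universal algebras in which the height and the phase of a point of the sphere are tied together by zero-product relations instead of a commutation relation. Such relations can be given extra room in corona algebras, and with this room a quadratically convergent correction turns approximate relations into exact ones. The same method applies to $M_n(C(S^2))$, to $C_0(\mathbb R^2)$, and to analogues of the sphere built from free groups.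
\end{abstract}

\section{Introduction}

Throughout, ideals are closed and two-sided, and homomorphisms are $*$-homo\-morphisms. A separable C$^*$-algebra $P$ is \emph{semiprojective} if for every C$^*$-algebra $B$ and every increasing sequence of ideals $J_1\subseteq J_2\subseteq\cdots$ of $B$, with $J=\overline{\bigcup_m J_m}$, every homomorphism $\varphi\colon P\to B/J$ lifts to some $B/J_m$: there are $m$ and a homomorphism $\psi\colon P\to B/J_m$ with $\pi_m\circ\psi=\varphi$, where $\pi_m\colon B/J_m\to B/J$ is the quotient map. A separable C$^*$-algebra has a \emph{strong shape system} if it is isomorphic to a sequential inductive limit $\varinjlim_n A_n$ of separable semiprojective C$^*$-algebras $A_n$.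

To see what semiprojectivity measures, note that, since $\bigcup_mJ_m$ is dense in $J$,
\begin{equation}\label{eq:norm}
\|b+J\|=\lim_{m\to\infty}\|b+J_m\|\qquad(b\in B).
\end{equation}
If $P$ is given by generators and relations, arbitrary lifts of the images of the generators therefore satisfy the relations in $B/J_m$ up to an error that tends to $0$. Semiprojectivity asks that these approximate solutions can be corrected to exact ones without changing their image in $B/J$.

The simplest case is $P=\mathbb C$, where a projection $p\in B/J$ has to be lifted. We record the argument, since it is used several times.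

\begin{lemma}\label{lem:proj}
Let $b=b^*$ satisfy $\|b^2-b\|<1/4$. Then $1/2$ is not in the spectrum of $b$, and $\chi(b)$, with $\chi$ the indicator function of $(1/2,\infty)$, is a projection with $\|\chi(b)-b\|\le2\|b^2-b\|$. If a homomorphism maps $b$ to a projection $p$, it maps $\chi(b)$ to $p$.
\end{lemma}

\begin{proof}
At $s=1/2$ we have $|s^2-s|=1/4$. For $s<1/2$ we have $|s|\le2|s||1-s|$, and for $s>1/2$ we have $|1-s|\le2|s||1-s|$. Finally, $\chi(b)$ is mapped to $\chi(p)=p$.
\end{proof}

By \eqref{eq:norm}, a self-adjoint lift of $p$ satisfies the hypothesis of the lemma in $B/J_m$ for large $m$, so $\mathbb C$ is semiprojective. For the interval and the circle we may assume that $B$ and $\varphi$ are unital (Lemma~\ref{lem:red} below). A positive contraction lifts to a positive contraction, so $C([0,1])$ is semiprojective. A unitary lifts to an element $b$ with $b^*b$ and $bb^*$ invertible in $B/J_m$ for large $m$, and $b(b^*b)^{-1/2}$ is a unitary lift, so $C(S^1)$ is semiprojective. A semiprojective algebra has the constant sequence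 as a strong shape system. For the two-sphere this cheap answer is not available. We realize the sphere as
\[
S^2=\{(t,\zeta)\in[0,1]\times\mathbb C:\ |\zeta|^2=t-t^2\}
\]
and call $t$ the \emph{height}; the poles are the points $t=0$ and $t=1$.

\begin{proposition}\label{prop:notsp}
$C(S^2)$ is not semiprojective.
\end{proposition}

\begin{proof}
On $H=\ell^2(\mathbb N)$ with basis $\xi_1,\xi_2,\dots$ let $x_n\xi_k=\min(1,k/n)\,\xi_{k+1}$. Then $x_n^*x_n-x_nx_n^*$ is diagonal with entries of modulus at most $2/n$, and $x_n$ differs from the unilateral shift $s$ by an operator of finite rank. Let $B$ be the algebra of bounded sequences in $B(H)$ and $J_m$ the ideal of sequences that vanish after the $m$-th place; then $J$ consists of the sequences tending to $0$ in norm, and $x=(x_n)+J$ is a normal contraction. The coordinate $\zeta$ maps the hemisphere $\{t\le1/2\}$ homeomorphically onto the disk of radius $1/2$, so restriction to the hemisphere followed by the functional calculus of $x/2$ is a homomorphism $\varphi\colon C(S^2)\to B/J$ with $\varphi(\zeta)=x/2$.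 A lift $\psi$ to $B/J_m$ would give normal operators $y_n=2\psi(\zeta)_n$, $n>m$, with $\|y_n-x_n\|\to0$. If $\|y_n-x_n\|<1$, every operator on the segment from $x_n$ to $y_n$ is, modulo compact operators, at distance less than $1$ from the unitary image of $s$. So the segment consists of Fredholm operators, and $y_n$ has the index of $s$, which is $-1$. But $\ker y_n=\ker y_n^*$ by normality, so the index of $y_n$ is $0$.
\end{proof}

The obstruction is the exact commutation of the coordinates: almost normal operators need not be close to normal ones. A strong shape system for $C(S^2)$ has to consist of algebras in which the coordinates commute only approximately, and in which this approximate commutation follows from exact relations that can be corrected. After stabilization such a system is known to exist: $C_0(S^2\setminus\{\ast\})\otimes\mathcal K\cong C_0(\mathbb R^2)\otimes\mathcal K$ has a strong shape system, where $\mathcal K$ denotes the compact operators on a separable infinite-dimensional Hilbert space. This suggests a positive answer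 to the following question from \cite{Thiel}, but one could as well suspect that the infinite supply of room in $\mathcal K$ is what defeats the index obstruction.

\medskip
\noindent\textbf{Question.} \emph{Does $C(S^2)$ have a strong shape system?}
\medskip

The answer is yes, and $2\times2$ matrices provide all the room that is needed. The stabilized result is not used.

\begin{theorem}\label{thm:A}
There are explicit separable, unital, semiprojective C$^*$-algebras $P_N$ $(N\ge1)$, given in Definition~\ref{def:PN}, such that $C(S^2)$ is isomorphic to an inductive limit of a sequence of algebras taken from $\{P_N\}$. In particular, $C(S^2)$ has a strong shape system.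
\end{theorem}

For $1\le k<\infty$ let $C^*(\mathbb F_k)$ be the C$^*$-algebra of the free group $\mathbb F_k$, that is, the universal unital C$^*$-algebra generated by unitaries $u_1,\dots,u_k$, and put
\[
S_k=\{f\in C([0,1],C^*(\mathbb F_k)):\ f(0),f(1)\in\mathbb C1\},\qquad S_k^0=\{f\in S_k:\ f(0)=0\}.
\]
Since $C^*(\mathbb F_1)=C(S^1)$, the algebra $S_1$ consists of the continuous functions on the cylinder $[0,1]\times S^1$ that are constant on each boundary circle. Thus $S_1\cong C(S^2)$ and $S_1^0\cong C_0(S^2\setminus\{\ast\})=C_0(\mathbb R^2)$.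

\begin{theorem}\label{thm:B}
For all finite $k\ge1$ and $n\ge1$, the algebras $M_n(S_k)$ and $S_k^0$ have strong shape systems. In particular, so do $M_n(C(S^2))$ and the non-stabilized algebra $C_0(\mathbb R^2)$. Consequently, every separable C$^*$-algebra that is shape dominated by one of these algebras has a strong shape system. This covers in particular every separable C$^*$-algebra homotopy equivalent to $C(S^2)$, for example $C(X)$ for $X$ compact, metrizable and homotopy equivalent to $S^2$.
\end{theorem}

Shape domination is meant in the sense of \cite{Thiel}; it enters only through a theorem from that paper, quoted at the end of Section~\ref{sec:B}.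

The proof of Theorem~\ref{thm:A} has three parts. Section~\ref{sec:PN} defines $P_N$ and shows that it contains elements $h,z$ satisfying the relations of the sphere up to $O(1/N)$, and that it maps to $C(S^2)$ with $h,z$ going close to $t,\zeta$. Sections~\ref{sec:corr} and~\ref{sec:sp} prove that $P_N$ is semiprojective; this is the heart of the paper. Section~\ref{sec:limit} assembles the inductive limit by an approximate intertwining.

\section{Chains, pullbacks and corona algebras}\label{sec:tools}

\subsection*{Matrices and chains}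
We write $e=e_{22}\in M_2(\mathbb C)$. For a unital C$^*$-algebra $\mathcal M$, the space of columns of length two is $M_{2,1}(\mathcal M)$. An element $a\in\mathcal M$ also denotes the diagonal matrix $a\otimes1_2$ when it multiplies a column from the left or a $2\times2$ matrix from either side; thus $aVb$ is the column with entries $av_1b$ and $av_2b$.

For positive contractions $a,b$ we write $a\ll b$ if $ba=a$; taking adjoints, $ab=a$ as well. For functions this says that $b=1$ wherever $a\ne0$. The relation is transitive, since $ba=a$ and $cb=b$ give $ca=cba=ba=a$, and in a unital algebra $a\ll b$ is equivalent to $(1-b)a=0$ and to $1-b\ll1-a$. A \emph{chain} is a sequence $c_1\ll c_2\ll\dots\ll c_r$ of positive contractions. Its members commute. At a character of the commutative algebra they generate, $c_{j+1}c_j=c_j$ means that $c_j=0$ or $c_{j+1}=1$, so $(c_1,\dots,c_r)$ takes a value of the form $(0,\dots,0,s,1,\dots,1)$ with $s\in[0,1]$.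

Two facts about a positive contraction $c$ and a function $f\in C([0,1])$ follow by polynomial approximation:
\begin{itemize}
\item[(F1)] if $cX=\lambda X$ with $\lambda\in\{0,1\}$, then $f(c)X=f(\lambda)X$;
\item[(F2)] if $c\ll a$ and $f(0)=0$, then $af(c)=f(c)$.
\end{itemize}
Let $\tau(s)=\min(1,\max(0,s))$ be the truncation of $s\in\mathbb R$ to $[0,1]$.

\begin{lemma}\label{lem:chain}
If $\mathcal M\to\mathcal Q$ is a surjective homomorphism, every chain $c_1\ll\dots\ll c_r$ in $\mathcal Q$ lifts to a chain in $\mathcal M$.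
\end{lemma}

\begin{proof}
Put $c=\sum_jc_j$ and $f_j(s)=\tau(s-(r-j))$. At a character with the value $s$ in place $p$ we have $c=s+r-p$, so $f_j(c)=\tau(s+j-p)$ equals $0$, $s$, $1$ for $j<p$, $j=p$, $j>p$. Hence $c_j=f_j(c)$. Lift $c$ to $\tilde c$ with $0\le\tilde c\le r$. Since $f_j(s)>0$ forces $f_{j+1}(s)=1$, the elements $f_j(\tilde c)$ form a chain.
\end{proof}

\subsection*{Universal algebras}
All our relations are $*$-polynomial identities, positivity conditions and norm bounds on $*$-polynomials in finitely many generators. If such relations force a bound on the norm of each generator, there is a universal unital C$^*$-algebra: the completion of the free unital $*$-algebra in the supremum of the seminorms coming from all Hilbert space representations that satisfy the relations. It is separable, and unital homomorphisms from it to a unital C$^*$-algebra $B$ correspond to solutions of the relations in $B$.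

\subsection*{Reduction of the lifting problem}

\begin{lemma}\label{lem:red}
Let $P$ be unital and finitely generated. If every unital homomorphism $P\to B/J$ with $B$ unital and separable lifts to some $B/J_m$, then $P$ is semiprojective.
\end{lemma}

\begin{proof}
Let $\varphi\colon P\to B/J$ be arbitrary. Lift the projection $\varphi(1)$ to a projection $p\in B/J_n$ for some $n$. Replace $B$ by $p(B/J_n)p$ and $J_m$ by $p(J_m/J_n)p$ for $m\ge n$. The new quotients are the corners of $B/J_m$ and $B/J$ cut down by the images of $p$, so now $B$ and $\varphi$ are unital. Next let $B_0\subseteq B$ be a separable unital subalgebra containing lifts of the images of the generators. If $0\le x\in J\cap B_0$ and $\varepsilon>0$, then $\|x+J_m\|<\varepsilon$ for some $m$ by \eqref{eq:norm}, so $(x-\varepsilon)_+\in J_m\cap B_0$. Hence $\overline{\bigcup_m(J_m\cap B_0)}=J\cap B_0$. The algebra $B_0/(J\cap B_0)\subseteq B/J$ contains the range of $\varphi$, and the inclusions $B_0/(J_m\cap B_0)\subseteq B/J_m$ commute with the quotient maps.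
\end{proof}

\subsection*{Multiplier algebras and the pullback picture}
Recall that the multiplier algebra $M(I)$ of a C$^*$-algebra $I$ is a unital C$^*$-algebra containing $I$ as an ideal, such that for every C$^*$-algebra $D$ containing $I$ as an ideal there is a unique homomorphism $\lambda\colon D\to M(I)$ with $\lambda(d)i=di$ for $i\in I$. A bounded sequence $(X_n)$ in $M(I)$ for which $X_ni$ and $iX_n$ are norm Cauchy for all $i\in I$ has a \emph{strict} limit $X\in M(I)$, meaning $X_ni\to Xi$ and $iX_n\to iX$. A surjection $\pi\colon I\to I'$ extends to a unital homomorphism $\rho\colon M(I)\to M(I')$ determined by $\rho(X)\pi(i)=\pi(Xi)$. The quotient $\mathcal Q(I)=M(I)/I$ is the \emph{corona algebra}.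

Let $B$ be unital and separable with ideals $J_m,J$ as above. Put
\[
B_m=B/J_m,\qquad B_\infty=B/J,\qquad I_m=J/J_m,
\]
so that $I_m$ is a separable ideal of $B_m$ with quotient $B_\infty$. Let $\lambda_m\colon B_m\to M(I_m)$ be the canonical unital map and $\bar\lambda_m\colon B_\infty\to\mathcal Q(I_m)$ the induced map. Then $b\mapsto(\lambda_m(b),\pi_m(b))$ is an isomorphism
\begin{equation}\label{eq:pullback}
B_m\;\cong\;\{(X,d)\in M(I_m)\oplus B_\infty:\ X+I_m=\bar\lambda_m(d)\}.
\end{equation}
It is injective because $\pi_m(b)=0$ puts $b$ in $I_m$, on which $\lambda_m$ is the identity. Given a pair $(X,d)$ on the right, lift $d$ to $b_0\in B_m$; then $i=\lambda_m(b_0)-X$ lies in $I_m$, and $b_0-i$ corresponds to $(X,d)$. So algebraic and order relations in $B_m$, and in matrices over $B_m$, can be checked in the two coordinates. In a lifting problem the second coordinate is prescribed and already satisfies the relations; all work takes place in $M(I_m)$.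

Let $\rho_m\colon M(I_1)\to M(I_m)$ extend the quotient map $I_1\to I_m$. For $b\in B_1$ with image $b_m\in B_m$ we have $\rho_m(\lambda_1(b))=\lambda_m(b_m)$, as both sides act on $I_m$ as multiplication by $b_m$. By \eqref{eq:norm}, applied entrywise,
\begin{equation}\label{eq:vanish}
\|\rho_m(i)\|\to0\quad(m\to\infty)\qquad\text{for every matrix $i$ over }I_1.
\end{equation}

\subsection*{Room in corona algebras}
The reason for passing to multipliers is a separation property. In $C([0,1])$ the orthogonal functions $(s-\frac12)_+$ and $(\frac12-s)_+$ cannot be separated: no continuous function is $1$ on the support of the first and $0$ on the support of the second. In a corona algebra this does not happen. Recall that $I$ is \emph{$\sigma$-unital} if it has a sequential approximate unit; separable algebras are $\sigma$-unital, and this is the purpose of the reduction to separable $B$.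

\begin{lemma}[Pedersen \cite{Pedersen}]\label{lem:saw}
Let $I$ be $\sigma$-unital and let $x,y\ge0$ in $\mathcal Q(I)$ with $xy=0$. Then there is $z\in\mathcal Q(I)$ with $0\le z\le1$, $zx=x$ and $zy=0$.
\end{lemma}

\begin{proof}
Lift $x-y$ to $T=T^*\in M(I)$. Then $X=T_+$ and $Y=T_-$ lift $x$ and $y$, and $XY=0$. We use the standard fact on quasicentral approximate units: for any $\varepsilon_n>0$ there is an approximate unit $0=e_0\le e_1\le\cdots$ of $I$ with $\|[e_n,X]\|,\|[e_n,Y]\|\le\varepsilon_n$. Approximating the square root uniformly by polynomials, we see that for $\varepsilon_n$ small enough the elements $d_n=(e_n-e_{n-1})^{1/2}$ satisfy $\|[d_n,X]\|+\|[d_n,Y]\|\le2^{-n}$. Let $f_n(s)=\min(1,ns)$ and $Z=\sum_{n\ge1}d_nf_n(X)d_n$. The sum of the terms with $k<n\le l$ lies between $0$ and $e_l-e_k$, so the series converges strictly and $0\le Z\le1$. Since $f_n(X)Y=0$, we get $ZY=\sum_nd_nf_n(X)[d_n,Y]$, a norm convergent series in $I$. Since $\sum_nd_n^2=1$ strictly,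
\[
(1-Z)X=\sum_nd_n(1-f_n(X))Xd_n+\sum_nd_n(1-f_n(X))[d_n,X].
\]
The second series converges in norm. In the first, $0\le(1-f_n(X))X\le1/n$, so the terms with $n\ge k$ add up to at most $\frac1k\sum_nd_n^2\le\frac1k$. Thus $(1-Z)X\in I$, and the image $z$ of $Z$ works.
\end{proof}

We apply the lemma to sums $\sum_kb_kb_k^*$. If $z\sum_kb_kb_k^*=0$, then $\sum_k(zb_k)(zb_k)^*=0$, so $zb_k=0$ for all $k$; applied to $1-z$, this shows that $z\sum_kb_kb_k^*=\sum_kb_kb_k^*$ implies $zb_k=b_k$. The following consequence says that both sides of a zero-product relation can be enlarged.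

\begin{lemma}\label{lem:room}
Let $I$ be $\sigma$-unital, let $v_1,\dots,v_s\in\mathcal Q(I)$, and let $X,Y\in\mathcal Q(I)$ be positive contractions with $YX=0$ and $Yv_rX=0$ for all $r$. Then there are positive contractions $x,y$ with $X\ll x$, $Y\ll y$, $yx=0$ and $yv_rx=0$ for all $r$.
\end{lemma}

\begin{proof}
The element $Y^2+\sum_rv_r^*Y^2v_r$ is orthogonal to $X$. Lemma~\ref{lem:saw} gives $x$ with $xX=X$, $xY=0$ and $xv_r^*Y=0$, that is, $Yx=0$ and $Yv_rx=0$. Now $x^2+\sum_rv_rx^2v_r^*$ is orthogonal to $Y$, and Lemma~\ref{lem:saw} gives $y$ with $yY=Y$, $yx=0$ and $yv_rx=0$.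
\end{proof}

\section{The algebras $P_N$}\label{sec:PN}

Let $\kappa(s)=s-s^2$. Away from the poles, a point of the sphere is given by its height $t$ and its phase $\zeta/|\zeta|$, and $\zeta=\kappa(t)^{1/2}\,\zeta/|\zeta|$. A positive contraction lifts, and a unitary lifts; it is their commutation that cannot be lifted. We make two changes.

First, the height is replaced by a chain $a_1\ll\dots\ll a_{2N+1}$ of cut-off functions, which describe growing caps around the pole $t=1$, and commutation is replaced by \emph{bandedness}: the phase may move a cap, but only into the next cap, and the complement of a cap only into the next complement.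

Second, the phase cannot be modeled by a unitary: a continuous function $S^2\to S^1$ that agrees with $\zeta/|\zeta|$ on the equator would extend a map of degree one over a hemisphere. An isometric column $V=\binom{v_1}{v_2}$ has no such problem. In the middle region $v_1=0$ and $v_2$ is the phase, that is, $VV^*=e$; near the poles $V$ is rotated to $\binom10$. Two matrices $D_+$ and $D_-$, supported near the two poles, record the deviation of $VV^*$ from $e$.

\begin{definition}\label{def:PN}
Let $N\ge1$. The algebra $P_N$ is the universal unital C$^*$-algebra generated by $a_1,\dots,a_{2N+1}$, $v_1,v_2$ and the entries of two $2\times2$ matrices $D_+,D_-$ subject to the following relations, in which $V=\binom{v_1}{v_2}$ and $q=e+D_++D_-$: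
\begin{itemize}
\item[(R1)] $0\le a_i\le1$ and $a_1\ll a_2\ll\dots\ll a_{2N+1}$;
\item[(R2)] $D_\pm=D_\pm^*$, $\ a_1D_+=D_+$, $\ a_{2N+1}D_-=0$, and $q$ is a projection;
\item[(R3)] $V^*V=1$ and $VV^*=q$;
\item[(U$_i$)] $(1-a_{2i+1})Va_{2i}=0$ for $1\le i\le N$;
\item[(L$_i$)] $a_{2i-1}V(1-a_{2i})=0$ for $1\le i\le N$.
\end{itemize}
In $P_N$ we put
\[
h=\frac1N\sum_{i=1}^Na_{2i},\qquad z=\kappa(h)^{1/2}v_2 .
\]
\end{definition}

The relation (U$_i$) controls an upper region: $V$ maps the support of $a_{2i}$ into the region where $a_{2i+1}=1$. The relation (L$_i$) controls a lower region: $V$ maps the support of $1-a_{2i}$ into the region where $a_{2i-1}=0$. By (R1) and (R2), $a_iD_+=a_ia_1D_+=D_+$ and $a_iD_-=a_ia_{2N+1}D_-=0$ for all $i$. In particular,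
\begin{equation}\label{eq:D}
D_+=a_1(q-e),\qquad D_-=q-e-D_+ ,
\end{equation}
so all generators are bounded and $P_N$ exists.

\begin{example}\label{ex:shift}
On $\ell^2(\mathbb Z)$ let $a_i$ be the projection onto the closed span of the $\xi_n$ with $n\le i$, let $v_2\xi_n=\xi_{n+1}$, and let $v_1=0$, $D_\pm=0$. Then $VV^*=e$. If $n\le2i$ then $n+1\le2i+1$, and if $n>2i$ then $n+1>2i-1$, so (U$_i$) and (L$_i$) hold. Here $h\xi_n=h_n\xi_n$ with $h_n=\frac1N\#\{i\le N:2i\ge n\}$, and $h_n-h_{n+1}\in\{0,1/N\}$ with both values occurring. Thus $\|[h,v_2]\|=1/N$: the algebra $P_N$ is not commutative, but height and phase almost commute.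
\end{example}

The next two propositions show that $P_N$ maps to $C(S^2)$ with $h,z$ going close to the coordinates, and that the estimate of Example~\ref{ex:shift} holds in $P_N$ itself up to a constant.

\begin{proposition}\label{prop:model}
There is a unital homomorphism $\varphi_N\colon P_N\to C(S^2)$ with $\|\varphi_N(h)-t\|\le2/N$ and $\|\varphi_N(z)-\zeta\|\le\sqrt{2/N}$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=9,yscale=1.5]
\draw[->] (0,0)--(1.05,0) node[right]{$t$};
\draw[->] (0,0)--(0,1.25);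
\node[left] at (0,1) {$1$};
\draw[thick] (0,0)--(0.556,0)--(0.667,1);
\draw[thick] (0.333,0)--(0.444,1)--(1,1);
\draw[thick] (0.444,0)--(0.556,1);
\node[left] at (0.389,0.55) {$a_3$};
\node[left] at (0.5,0.55) {$a_2$};
\node[left] at (0.611,0.55) {$a_1$};
\draw[dashed] (0.333,-0.1)--(0.333,1.2);
\draw[dashed] (0.667,-0.1)--(0.667,1.2);
\node[below] at (0.333,-0.1) {$\frac13$};
\node[below] at (0.667,-0.1) {$\frac23$};
\node[below] at (0.16,-0.1) {support of $D_-$};
\node[below] at (0.5,-0.1) {$VV^*=e$};
\node[below] at (0.84,-0.1) {support of $D_+$};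
\end{tikzpicture}
\caption{The generators of $P_1$ realized on the sphere, as functions of the height $t$. Each of $a_1\ll a_2\ll a_3$ rises from $0$ to $1$ on its own subinterval of $[\frac13,\frac23]$. On this middle interval the column $V$ has entries $0$ and the phase $\zeta/|\zeta|$; its range projection differs from $e$ only near the poles $t=0$ and $t=1$.}
\label{fig:model}
\end{figure}

\begin{proof}
Figure~\ref{fig:model} shows the case $N=1$. Let $\eta=\frac1{2N+1}$, $t'=\tau\big(\frac{t-\eta}{1-2\eta}\big)$ and $s=(2N+1)t'$. For $\eta\le t\le1-\eta$ we have $t'-t=\eta(2t-1)/(1-2\eta)$, and otherwise $t'\in\{0,1\}$ is the nearer endpoint; so $|t'-t|\le\eta$. Put $a_i=\tau(s-(2N+1-i))$. As in Lemma~\ref{lem:chain} this is a chain; moreover $a_1=1$ for $t\ge1-\eta$ and $a_{2N+1}=0$ for $t\le\eta$.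

Let $b\colon[0,1]\to[0,1]$ be continuous with $b=1$ on $[\eta,1-\eta]$ and $b(0)=b(1)=0$. Put $v_1=(1-b(t)^2)^{1/2}$ and $v_2=b(t)\zeta/\kappa(t)^{1/2}$, extended by $0$ to the poles; both are continuous. Then $V^*V=1$, so $q=VV^*$ is a projection, and $D=q-e$ vanishes for $\eta\le t\le1-\eta$. Let $D_+$ equal $D$ for $t>1-\eta$ and $0$ elsewhere, and let $D_-$ equal $D$ for $t<\eta$ and $0$ elsewhere. These are continuous and self-adjoint with sum $D$, so (R2) and (R3) hold. By commutativity, (U$_i$) and (L$_i$) follow from $(1-a_{j+1})a_j=0$. This defines $\varphi_N$.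

We have $N\varphi_N(h)=F(s)$ with $F(s)=\sum\tau(s-j)$, the sum over odd $j$ with $1\le j\le2N-1$. On $[2l,2l+1]$ we have $F(s)=l$, and on $[2l+1,2l+2]$ we have $F(s)=s-l-1$; in both cases $0\le s/2-F(s)\le1/2$. Since $s/(2N)=t'+t'/(2N)$, we get $|\varphi_N(h)-t'|\le1/N$ and $|\varphi_N(h)-t|\le1/N+\eta\le2/N$.

For $t\notin[\eta,1-\eta]$ we have $\varphi_N(h)\in\{0,1\}$, so $\varphi_N(z)=0$ and $|\varphi_N(z)-\zeta|=\kappa(t)^{1/2}$. For $t\in[\eta,1-\eta]$ we have $\varphi_N(z)=\kappa(\varphi_N(h))^{1/2}\zeta/\kappa(t)^{1/2}$. In both cases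
\[
|\varphi_N(z)-\zeta|=|\kappa(\varphi_N(h))^{1/2}-\kappa(t)^{1/2}|\le|\kappa(\varphi_N(h))-\kappa(t)|^{1/2}\le|\varphi_N(h)-t|^{1/2},
\]
because $|\kappa'|\le1$ on $[0,1]$.
\end{proof}

\begin{proposition}\label{prop:almost}
In $P_N$ we have $0\le h\le1$, $\|z\|\le1$, $\|[h,z]\|\le3/N$, $zz^*=h-h^2$ and $\|z^*z-(h-h^2)\|\le24/N$.
\end{proposition}

\begin{proof}
The first two statements follow from (R1), (R3) and $0\le\kappa\le1/4$. For the commutator we cut the height into slices. Put $a_0=0$ and $a_{2N+2}=1$, which extends the chain, and let $d_k=a_{2k+2}-a_{2k}$ for $0\le k\le N$. Then $d_k\ge0$, $\sum_kd_k=1$, and $a_{2i}=\sum_{k<i}d_k$, so $Nh=\sum_k(N-k)d_k$ and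
\[
N(hV-Vh)=\sum_{k,l}(l-k)\,d_kVd_l .
\]
We claim that $d_kVd_l=0$ if $|k-l|\ge3$. Let $k\ge l+3$ and $i=l+2$, so $1\le i\le N$. From $a_{2l},a_{2l+2}\ll a_{2i}$ we get $d_l=a_{2i}d_l$, and from $a_{2i+1}\ll a_{2k},a_{2k+2}$ we get $d_ka_{2i+1}=0$. So $d_kVd_l=d_k(1-a_{2i+1})Va_{2i}d_l=0$ by (U$_i$). Let $l\ge k+3$ and $i=k+2$. From $a_{2k},a_{2k+2}\ll a_{2i-1}$ we get $d_k=d_ka_{2i-1}$, and from $a_{2i}\ll a_{2l},a_{2l+2}$ we get $a_{2i}d_l=0$. So $d_kVd_l=d_ka_{2i-1}V(1-a_{2i})d_l=0$ by (L$_i$).

For fixed $j$, the sum $\sum_kd_kVd_{k+j}$ is the product of a row, a diagonal matrix with entries $V$, and a column, so its norm is at most $\|\sum_kd_k^2\|^{1/2}\|V\|\|\sum_kd_k^2\|^{1/2}\le1$. The terms $j=\pm1,\pm2$ enter with weights $|j|$, hence $\|hV-Vh\|\le6/N$. Therefore, for $r=1,2$,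
\[
\|[h,v_r]\|\le6/N,\qquad\|[\kappa(h),v_r]\|=\|[h,v_r](1-h)-h[h,v_r]\|\le12/N,
\]
and $\|[h,z]\|=\|\kappa(h)^{1/2}[h,v_2]\|\le3/N$.

It remains to use that $v_2$ is a phase in the middle region. Let $\mu=a_{2N+1}-a_1$. Since $a_iD_+=D_+$ and $a_iD_-=0$, we have $\mu(q-e)=0$. The diagonal entries of $q=VV^*$ give $\mu v_1v_1^*=0$, hence $\mu v_1=0$, and $\mu v_2v_2^*=\mu$. At a character of $C^*(1,a_1,\dots,a_{2N+1})$ with $0<h<1$, some $a_{2i}$ is nonzero and some $a_{2j}$ is less than $1$, so $a_{2N+1}=1$, $a_1=0$ and $\mu=1$. Hence $f(h)\mu=f(h)$ whenever $f(0)=f(1)=0$. This gives $\kappa(h)v_1=\kappa(h)\mu v_1=0$ and $\kappa(h)^{1/2}v_2v_2^*=\kappa(h)^{1/2}\mu v_2v_2^*=\kappa(h)^{1/2}$, so $zz^*=\kappa(h)$. Moreover $\|v_1\kappa(h)\|=\|[\kappa(h),v_1]\|\le12/N$. Using $v_2^*v_2=1-v_1^*v_1$,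
\[
z^*z=v_2^*\kappa(h)v_2=\kappa(h)-v_1^*v_1\kappa(h)+v_2^*[\kappa(h),v_2],
\]
which is within $24/N$ of $\kappa(h)$.
\end{proof}

\section{Correcting zero-product relations}\label{sec:corr}

The relations (U$_i$) and (L$_i$) have the form $YVX=0$. After lifting the generators they hold only approximately: a small \emph{leak} $YVX$ remains. We remove it by multiplying $V$ with a unitary close to $1$.

\subsection*{One rotation}
Let $V$ be an isometry and $x,y$ positive contractions with small leak $\varepsilon=\|yVx\|$. Put $K=yVxV^*$ and $g=\exp(K^*-K)$. Then $\|K\|\le\varepsilon$, and to first order the new leak is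
\[
y(1+K^*-K)Vx=yVx-y^2Vx^2+(yVx)V^*(yVx).
\]
If $x$ and $y$ are projections, the first two terms cancel and the leak drops to order $\varepsilon^2$; iterating, it tends to $0$. In the smallest example, $V\in M_2(\mathbb C)$ is the rotation $\begin{pmatrix}\cos\theta&-\sin\theta\\ \sin\theta&\cos\theta\end{pmatrix}$, $x=e_{11}$ and $y=e_{22}$. The leak is $\sin\theta\,e_{21}$, and
\[
K=\sin\theta\begin{pmatrix}0&0\\ \cos\theta&\sin\theta\end{pmatrix},\qquad K^*-K=\sin\theta\cos\theta\begin{pmatrix}0&1\\-1&0\end{pmatrix}.
\]
So $gV$ is the rotation by $\theta-\frac12\sin2\theta=\frac23\theta^3+\cdots$.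

The cut-offs $a_i$ are not projections, and then $yVx-y^2Vx^2$ does not vanish. The remedy is to form $K$ with a larger pair $(x,y)$ and to measure the new leak with a smaller pair $x'\ll x$, $y'\ll y$: now the first-order terms are $y'Vx'-y'yVxx'=0$. Each step thus consumes some room, and infinitely many steps need infinitely many nested pairs. Functional calculus produces them from one pair $X\ll x$, $Y\ll y$. Let $r_n=1-2^{-n-1}$ and let $\sigma_n\colon[0,1]\to[0,1]$ be $0$ on $[0,r_n]$, $1$ on $[r_{n+1},1]$ and linear in between $(n\ge0)$. Then $\sigma_n\sigma_{n+1}=\sigma_{n+1}$, $\sigma_n(0)=0$, $\sigma_n(1)=1$, and $\sigma_n(s)=s\,\sigma_n^\circ(s)$ with $\sigma_n^\circ$ continuous and $0\le\sigma_n^\circ\le2$, because $\sigma_n$ vanishes on $[0,1/2]$.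

\begin{lemma}[correction]\label{lem:corr}
Let $\mathcal M$ be a unital C$^*$-algebra, $I$ an ideal of $\mathcal M$, $V\in M_{2,1}(\mathcal M)$ with $V^*V=1$, and $q=VV^*$. Let $x,y\in\mathcal M$ be positive contractions such that $y$ commutes with $q$, $yVx\in M_{2,1}(I)$ and $\delta=\|yVx\|\le1/24$. Put $x_n=\sigma_n(x)$, $y_n=\sigma_n(y)$, $V_0=V$ and
\[
K_n=y_nV_nx_nV_n^*,\qquad g_n=\exp(K_n^*-K_n),\qquad V_{n+1}=g_nV_n .
\]
Then each $g_n$ is a unitary in $1+M_2(I)$ commuting with $q$, so $V_n^*V_n=1$ and $V_nV_n^*=q$. The products $g_n\cdots g_0$ converge in norm to a unitary $g\in1+M_2(I)$ commuting with $q$, with $\|g-1\|\le16\delta$. The column $V'=gV=\lim_nV_n$ satisfies $YV'X=0$ for all positive contractions $X\ll x$ and $Y\ll y$.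
\end{lemma}

\begin{proof}
Assume inductively that $V_n^*V_n=1$, $V_nV_n^*=q$ and $V_n-V\in M_{2,1}(I)$. Then $qV_n=V_n$, so $K_nq=K_n$ and $qK_n=y_nqV_nx_nV_n^*=K_n$; here we use that $y$ commutes with $q$. Hence $g_n$, the exponential of a skew-adjoint element, is a unitary commuting with $q$. Since $y_nVx_n=\sigma_n^\circ(y)\,yVx\,\sigma_n^\circ(x)\in M_{2,1}(I)$, also $y_nV_nx_n\in M_{2,1}(I)$, so $K_n\in M_2(I)$ and $g_n\in1+M_2(I)$. This gives the three properties for $V_{n+1}$.

Let $\varepsilon_n=\|y_nV_nx_n\|$; the last factorization shows $\varepsilon_0\le4\delta\le1/6$. Put $A=K_n^*-K_n$, so $\|A\|\le2\varepsilon_n$. From $|e^{is}-1|\le|s|$ and $|e^{is}-1-is|\le s^2/2$ we get $\|g_n-1\|\le2\varepsilon_n$ and $\|g_n-1-A\|\le2\varepsilon_n^2$. Further,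
\[
y_{n+1}(1+A)V_nx_{n+1}=y_{n+1}V_nx_{n+1}+(y_{n+1}V_nx_n)V_n^*(y_nV_nx_{n+1})-y_{n+1}y_nV_nx_nx_{n+1}.
\]
Since $y_{n+1}y_n=y_{n+1}$ and $x_nx_{n+1}=x_{n+1}$, the first and third terms cancel, and both brackets in the second term have norm at most $\varepsilon_n$. So $\varepsilon_{n+1}\le3\varepsilon_n^2$, and inductively $\varepsilon_{n+1}\le\varepsilon_n/2$. Hence $\sum_n\|g_n-1\|\le4\varepsilon_0\le16\delta$. As $\|g_n\cdots g_0-g_{n-1}\cdots g_0\|=\|g_n-1\|$, the products converge and $\|g-1\|\le16\delta$. Finally, (F1) gives $x_nX=X$ and $Yy_n=Y$, so $\|YV_nX\|=\|Yy_nV_nx_nX\|\le\varepsilon_n\to0$.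
\end{proof}

\subsection*{Many rotations}
We have to establish $2N$ relations one after the other, and a later correction must not destroy an earlier one. The next lemma lists three situations in which $g_n$ fixes $V_nX$ or is absorbed by $Y$.

\begin{lemma}[preservation]\label{lem:pres}
In the situation of Lemma~\ref{lem:corr}, let $X,Y\in\mathcal M$ be positive contractions with $YV_nX=0$ and $Xx_n=x_nX$. Suppose that one of the following holds:
\begin{itemize}
\item[(a)] $y_nV_nX=0$;
\item[(b)] $Yy_n=0$ and $YV_n(1-x_n)=0$;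
\item[(c)] $x_nX=0$ and $(1-y_n)V_nX=0$.
\end{itemize}
Then $YV_{n+1}X=0$.
\end{lemma}

\begin{proof}
Write $K=K_n$, so $KV_n=y_nV_nx_n$ and $K^*=V_nx_nV_n^*y_n$.

(a) $KV_nX=y_nV_nXx_n=0$ and $K^*V_nX=V_nx_nV_n^*(y_nV_nX)=0$. So $g_nV_nX=V_nX$.

(b) $YK=0$, and $YK^*=Yqy_n-YV_n(1-x_n)V_n^*y_n=Yy_nq=0$. So $Yg_n=Y$.

(c) $KV_nX=y_nV_nx_nX=0$, and $K^*V_nX=V_nx_nX-V_nx_nV_n^*(1-y_n)V_nX=0$. So $g_nV_nX=V_nX$.

In each case $YV_{n+1}X=Yg_nV_nX=YV_nX=0$.
\end{proof}

Room for (U$_i$) and (L$_i$) means two further members of the chain between any two consecutive $a_j$.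

\begin{lemma}[simultaneous correction]\label{lem:simul}
Let $\mathcal M$ be a unital C$^*$-algebra, $I$ an ideal of $\mathcal M$, and let
\[
a_1\ll a_1'\ll a_1''\ll a_2\ll a_2'\ll a_2''\ll a_3\ll\dots\ll a_{2N}''\ll a_{2N+1}
\]
be a chain in $\mathcal M$. Let $V\in M_{2,1}(\mathcal M)$ with $V^*V=1$ be such that $q=VV^*$ commutes with the chain, and suppose that the leaks
\begin{equation}\label{eq:leaks}
(1-a_{2i}'')Va_{2i}',\qquad a_{2i-1}'V(1-a_{2i-1}'')\qquad(1\le i\le N)
\end{equation}
lie in $M_{2,1}(I)$ and have norm at most $17^{-2N}/24$. Then there is a unitary $g\in1+M_2(I)$ commuting with $q$ such that $gV$ satisfies all relations \textup{(U$_i$)} and \textup{(L$_i$)}.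
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:corr} in $2N$ stages, each to the column produced by the previous stage:
\[
\begin{array}{lll}
\text{stage U}_i, & i=1,2,\dots,N: & (x,y)=(a_{2i}',\,1-a_{2i}''),\\[2pt]
\text{then stage L}_i, & i=N,N-1,\dots,1: & (x,y)=(1-a_{2i-1}'',\,a_{2i-1}').
\end{array}
\]
A stage with leak $\delta$ changes each element \eqref{eq:leaks} by an element of $M_{2,1}(I)$ of norm at most $16\delta$. So the largest leak grows at most by the factor $17$ per stage and stays below $1/24$; the projection $q$ does not change. Thus Lemma~\ref{lem:corr} applies at every stage. Since $a_{2i}\ll a_{2i}'$ and $1-a_{2i+1}\ll1-a_{2i}''$, stage U$_i$ produces (U$_i$). Since $1-a_{2i}\ll1-a_{2i-1}''$ and $a_{2i-1}\ll a_{2i-1}'$, stage L$_i$ produces (L$_i$).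

We show that a relation $YVX=0$ obtained earlier survives each step $n$ of a later stage; it then passes to the limit $n\to\infty$. Assume $YV_nX=0$. All of $X,Y,x_n,y_n$ commute, since they are functions of members of the chain. The order of the stages leaves four cases.

\emph{Stage U$_i$, relation \textup{(U$_j$)} with $j<i$.} Here $X=a_{2j}$, $Y=1-a_{2j+1}$. Since $a_{2j+1}\ll a_{2i}''$, we have $ya_{2j+1}=0$, so $y_na_{2j+1}=0$ by (F1), that is, $y_n=y_nY$. Hence $y_nV_nX=y_nYV_nX=0$, which is (a).

\emph{Stage L$_i$, relation \textup{(U$_j$)} with $j\ge i$.} Since $y=a_{2i-1}'\ll a_{2j+1}$, we have $yY=0$, so $Yy_n=0$ by (F1). Further $1-x_n=f(a_{2i-1}'')$ with $f(s)=1-\sigma_n(1-s)$ and $f(0)=0$, and $a_{2i-1}''\ll a_{2j}=X$; so $X(1-x_n)=1-x_n$ by (F2). Hence $YV_n(1-x_n)=YV_nX(1-x_n)=0$, which is (b).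

\emph{Stage L$_i$, relation \textup{(U$_j$)} with $j<i$.} Since $X=a_{2j}\ll a_{2i-1}''$, we have $xX=0$, so $x_nX=0$. Since $2j+1\le2i-1$, we have $a_{2j+1}\ll a_{2i-1}'=y$, so $y_na_{2j+1}=a_{2j+1}$ by (F1), that is, $1-y_n=(1-y_n)Y$. Hence $(1-y_n)V_nX=(1-y_n)YV_nX=0$, which is (c).

\emph{Stage L$_i$, relation \textup{(L$_j$)} with $j>i$.} Here $X=1-a_{2j}$, $Y=a_{2j-1}$. Since $y=a_{2i-1}'\ll Y$, (F2) gives $y_n=y_nY$. Hence $y_nV_nX=y_nYV_nX=0$, which is (a).

The product $g$ of the unitaries of the $2N$ stages has the required properties.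
\end{proof}

\section{Semiprojectivity of $P_N$}\label{sec:sp}

\begin{proposition}\label{prop:sp}
$P_N$ is semiprojective.
\end{proposition}

Lemma~\ref{lem:simul} needs a refined chain and a projection $q$ commuting with it. Neither exists in $B_\infty$ in general. We create the refined chain in the corona algebra of $I_1$, lift it to $M(I_1)$, and use \eqref{eq:pullback} to glue multipliers to the given elements of $B_\infty$. To make the lift of $q$ commute with the chain, we also create room at both ends of the chain, in which the lifts of $D_\pm$ will live.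

\begin{proof}
By Lemma~\ref{lem:red} let $B$ be unital and separable and $\varphi\colon P_N\to B_\infty$ unital. We use the notation of Section~\ref{sec:tools}, write $a_i,D_\pm,v_r,V,q$ also for the images under $\varphi$, and put a bar for the further images in $\mathcal Q=\mathcal Q(I_1)$ under $\bar\lambda_1$.

\emph{Step 1: room in the corona.} We find in $\mathcal Q$ a chain
\begin{equation}\label{eq:bigchain}
w_+\ll\bar a_1\ll a_1'\ll a_1''\ll\bar a_2\ll\dots\ll a_{2N}''\ll\bar a_{2N+1}\ll1-w_-
\end{equation}
with
\begin{equation}\label{eq:roomrel}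
w_\pm\bar D_\pm=\bar D_\pm,\qquad(1-a_{2i}'')\bar Va_{2i}'=0,\qquad a_{2i-1}'\bar V(1-a_{2i-1}'')=0 .
\end{equation}
Let $y_\pm$ be the sum of the elements $bb^*$ over the four entries $b$ of $\bar D_\pm$. By (R2), $y_+$ is orthogonal to $1-\bar a_1$ and $y_-$ is orthogonal to $\bar a_{2N+1}$. Lemma~\ref{lem:saw} gives $w_\pm$ with $w_\pm\bar D_\pm=\bar D_\pm$, $w_+(1-\bar a_1)=0$ and $w_-\bar a_{2N+1}=0$, that is, $w_+\ll\bar a_1$ and $\bar a_{2N+1}\ll1-w_-$.

By (R1) and (U$_i$), Lemma~\ref{lem:room} applies to $X=\bar a_{2i}$, $Y=1-\bar a_{2i+1}$ and $\bar v_1,\bar v_2$. Put $a_{2i}'=x$ and $a_{2i}''=1-y$. Then $X\ll x$, $yx=0$ and $Y\ll y$ say $\bar a_{2i}\ll a_{2i}'\ll a_{2i}''\ll\bar a_{2i+1}$, and $y\bar Vx=0$ is the second relation in \eqref{eq:roomrel}. By (R1) and (L$_i$), Lemma~\ref{lem:room} applies to $X=1-\bar a_{2i}$, $Y=\bar a_{2i-1}$. Put $a_{2i-1}'=y$ and $a_{2i-1}''=1-x$. Then $Y\ll y$, $yx=0$ and $X\ll x$ say $\bar a_{2i-1}\ll a_{2i-1}'\ll a_{2i-1}''\ll\bar a_{2i}$, and $y\bar Vx=0$ is the third relation.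

\emph{Step 2: lifting the chain.} By Lemma~\ref{lem:chain}, \eqref{eq:bigchain} lifts to a chain
\[
\tilde w_+\ll\tilde a_1\ll\tilde a_1'\ll\tilde a_1''\ll\tilde a_2\ll\dots\ll\tilde a_{2N+1}\ll1-\tilde w_-
\]
in $M(I_1)$. We use the same symbols for its image in $M(I_m)$ under $\rho_m$. The pair $(\tilde a_i,a_i)$ is an element of $B_1$ by \eqref{eq:pullback}; let $a_{i,m}$ be its image in $B_m$, so that $\lambda_m(a_{i,m})=\tilde a_i$. The $a_{i,m}$ lift the $a_i$ and satisfy (R1) in both coordinates. Call the members of the lifted chain from $\tilde a_1$ to $\tilde a_{2N+1}$ \emph{inner}. Every inner $c$ satisfies $c\tilde w_+=\tilde w_+$ and $c\tilde w_-=0$, and $\tilde w_+\tilde w_-=0$.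

\emph{Step 3: lifting $q$ and $D_\pm$.} Let $Y_\pm\in M_2(M(I_1))$ be self-adjoint lifts of $\bar D_\pm$. Since $w_\pm\bar D_\pm w_\pm=\bar D_\pm$, the elements $\tilde w_\pm Y_\pm\tilde w_\pm$ are also lifts. So $p=(e+\tilde w_+Y_+\tilde w_++\tilde w_-Y_-\tilde w_-,\ q)$ is a self-adjoint element of $M_2(B_1)$, and $p^2-p\in M_2(I_1)$. Let $p_m$ be its image in $M_2(B_m)$. By \eqref{eq:vanish} and Lemma~\ref{lem:proj}, for large $m$ the element $q_m=\chi(p_m)$ is a projection lifting $q$, and $\|q_m-p_m\|\to0$.

In $M(I_m)$ let $\mathcal H_\pm=\overline{\tilde w_\pm M(I_m)\tilde w_\pm}$. These are orthogonal C$^*$-subalgebras; put $\mathcal H=\mathcal H_++\mathcal H_-$. Then $\lambda_m(p_m)\in e+M_2(\mathcal H)$. As $M_2(\mathcal H)$ is closed under products and under multiplication by scalar matrices, $f(\lambda_m(p_m))-f(e)\in M_2(\mathcal H)$ for every polynomial $f$, hence for every continuous $f$. Taking $f$ equal to $\chi$ on the spectrum of $p_m$ and at $0,1$, we obtain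
\[
\lambda_m(q_m)=e+E_++E_-,\qquad E_\pm\in M_2(\mathcal H_\pm).
\]
Every inner $c$ satisfies $cE_+=E_+c=E_+$ and $cE_-=E_-c=0$. So \emph{$\lambda_m(q_m)$ commutes with all inner members of the chain}, and $E_+=\tilde a_1(\lambda_m(q_m)-e)=(\lambda_m(q_m)-e)\tilde a_1$ is self-adjoint, as is $E_-$. Put $D_{+,m}=a_{1,m}(q_m-e)$ and $D_{-,m}=q_m-e-D_{+,m}$. Their coordinates are $(E_\pm,D_\pm)$ by \eqref{eq:D}. Thus $D_{\pm,m}$ lifts $D_\pm$, and (R2) holds in $B_m$.

\emph{Step 4: lifting $V$.} Let $T\in M_{2,1}(B_1)$ be any lift of $V$ and $T_m$ its image over $B_m$. Then $T^*T-1$ and $TT^*-p$ are matrices over $I_1$, so $\|T_m^*T_m-1\|\to0$ and $\|T_mT_m^*-q_m\|\to0$ by \eqref{eq:vanish}. Also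
\[
\|(1-q_m)T_m\|^2=\|(1-q_m)(T_mT_m^*-q_m)(1-q_m)\|\to0 .
\]
So $T_m^*q_mT_m\to1$ in norm, and $V_m=q_mT_m(T_m^*q_mT_m)^{-1/2}$ is defined for large $m$. It satisfies $V_m^*V_m=1$ and $\|V_m-T_m\|\to0$, and it lifts $qV(V^*qV)^{-1/2}=V$. Since $q_mV_m=V_m$, the difference $q_m-V_mV_m^*$ is a projection; its norm tends to $0$, so $V_mV_m^*=q_m$ for large $m$. Thus (R3) holds.

\emph{Step 5: exact bandedness.} By \eqref{eq:roomrel}, the columns $(1-\tilde a_{2i}'')\lambda_1(T)\tilde a_{2i}'$ and $\tilde a_{2i-1}'\lambda_1(T)(1-\tilde a_{2i-1}'')$ have entries in $I_1$, so their images under $\rho_m$ have entries in $I_m$ and tend to $0$. The column $V_m-T_m$ has entries in $I_m$, because both terms lift $V$, and tends to $0$. Hence for large $m$ the leaks \eqref{eq:leaks}, formed in $M(I_m)$ with $\lambda_m(V_m)$ and the inner chain, lie in $M_{2,1}(I_m)$ and have norm at most $17^{-2N}/24$. Fix such an $m$. Lemma~\ref{lem:simul} gives a unitary $g\in1+M_2(I_m)$ commuting with $\lambda_m(q_m)$ such that $g\lambda_m(V_m)$ satisfies all (U$_i$) and (L$_i$)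 with respect to the $\tilde a_i$; it still satisfies (R3) with $\lambda_m(q_m)$. Since $g-1\in M_2(I_m)\subseteq M_2(B_m)$, the column $V_m'=gV_m\in M_{2,1}(B_m)$ has coordinates $(g\lambda_m(V_m),V)$. All relations of Definition~\ref{def:PN} hold for $a_{i,m}$, $D_{\pm,m}$, $V_m'$ in both coordinates of \eqref{eq:pullback}, hence in $B_m$. They define a unital homomorphism $\psi\colon P_N\to B_m$ with $\pi_m\psi=\varphi$.
\end{proof}

\begin{remark}
Let $\varphi$ be the homomorphism from the proof of Proposition~\ref{prop:notsp}. It does not lift, but $\varphi\circ\varphi_N$ does. There is no conflict with the index: by Proposition~\ref{prop:almost}, the lift of $z$ need only be normal up to $24/N$.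
\end{remark}

\section{From approximation to an inductive limit}\label{sec:limit}

The maps $\varphi_N\colon P_N\to C(S^2)$ do not come with connecting maps between the $P_N$. To produce them, we write $C(S^2)$ as a limit of algebras $C_n$ with softened relations. Proposition~\ref{prop:almost} gives maps $C_n\to P_N$, semiprojectivity gives maps $P_N\to C_{n'}$ for some $n'>n$, and the composites are close to the canonical maps $C_n\to C_{n'}$. Elliott's approximate intertwining argument then identifies the limits.

Recall that the limit $A$ of a system $(C_n,\gamma_{n,m})$ comes with maps $\gamma_{n,\infty}\colon C_n\to A$ whose ranges have dense union, that $\|\gamma_{n,\infty}(c)\|=\lim_m\|\gamma_{n,m}(c)\|$, and that compatible homomorphisms on the $C_n$ induce a homomorphism on $A$.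

\begin{lemma}[intertwining]\label{lem:inter}
Let $E_1,E_2,\dots$ be unital C$^*$-algebras and $\gamma_k,\theta_k\colon E_k\to E_{k+1}$ unital homomorphisms. Let $F_k\subseteq E_k$ be subsets such that $F_k$ generates $E_k$ as a unital C$^*$-algebra, $\gamma_k(F_k)\cup\theta_k(F_k)\subseteq F_{k+1}$, and $\|\theta_k(c)-\gamma_k(c)\|<2^{-k}$ for $c\in F_k$. Then $\varinjlim(E_k,\gamma_k)\cong\varinjlim(E_k,\theta_k)$.
\end{lemma}

\begin{proof}
Call the limits $A$ and $L$, and write $\gamma_{k,l},\theta_{k,l}$ $(k\le l\le\infty)$ for the composed maps. For $c\in F_k$ and $l\ge k$ we have $d=\gamma_{k,l}(c)\in F_l$ and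
\[
\|\theta_{l,\infty}\gamma_{k,l}(c)-\theta_{l+1,\infty}\gamma_{k,l+1}(c)\|=\|\theta_{l+1,\infty}(\theta_l(d)-\gamma_l(d))\|<2^{-l}.
\]
So $\theta_{l,\infty}\gamma_{k,l}$ converges as $l\to\infty$ pointwise on $F_k$, hence on $*$-polynomials in $F_k$, hence on $E_k$, to a homomorphism $\Phi_k\colon E_k\to L$ with $\|\Phi_k(c)-\theta_{k,\infty}(c)\|\le2^{-k+1}$ for $c\in F_k$. Since $\Phi_{k+1}\gamma_k=\Phi_k$, there is $\Phi\colon A\to L$ with $\Phi\gamma_{k,\infty}=\Phi_k$. The hypotheses are symmetric in $\gamma$ and $\theta$, so there is also $\Psi\colon L\to A$ with $\|\Psi\theta_{k,\infty}(c)-\gamma_{k,\infty}(c)\|\le2^{-k+1}$ for $c\in F_k$. Let $a=\gamma_{k,\infty}(c)$ with $c\in F_k$, and $d=\gamma_{k,l}(c)\in F_l$, so $a=\gamma_{l,\infty}(d)$. Then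
\[
\|\Psi\Phi(a)-a\|\le\|\Phi_l(d)-\theta_{l,\infty}(d)\|+\|\Psi\theta_{l,\infty}(d)-\gamma_{l,\infty}(d)\|\le2^{-l+2}
\]
for all $l\ge k$. Such elements $a$ generate $A$ together with the unit, so $\Psi\Phi=\mathrm{id}_A$. By symmetry, $\Phi\Psi=\mathrm{id}_L$.
\end{proof}

\begin{proposition}\label{prop:crit}
Let $(C_n,\gamma_{n,m})$ be a system of unital C$^*$-algebras with surjective unital connecting maps and limit $A$. Let $G_1$ be a finite set generating $C_1$ as a unital C$^*$-algebra, and $G_n=\gamma_{1,n}(G_1)$. Let $\mathcal P$ be a class of separable, unital, semiprojective C$^*$-algebras with the following property: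
\begin{itemize}
\item[$(\ast)$] for all $n$ and $\eta>0$ there are $P\in\mathcal P$ and unital homomorphisms $\alpha\colon C_n\to P$, $\varphi\colon P\to A$ with $\|\varphi\alpha(s)-\gamma_{n,\infty}(s)\|<\eta$ for all $s\in G_n$.
\end{itemize}
Then $A$ is isomorphic to the limit of a sequence of algebras from $\mathcal P$ with unital connecting maps.
\end{proposition}

\begin{proof}
We construct $1=n_1<n_2<\cdots$, finite sets $F_k\subseteq C_{n_k}$, algebras $A_k\in\mathcal P$ and unital homomorphisms $\alpha_k\colon C_{n_k}\to A_k$, $\beta_k\colon A_k\to C_{n_{k+1}}$ such that $E_k=C_{n_k}$, $\gamma_k=\gamma_{n_k,n_{k+1}}$, $\theta_k=\beta_k\alpha_k$ satisfy the hypotheses of Lemma~\ref{lem:inter}. Let $F_1=G_1$, and suppose $n=n_k$ and $F_k\supseteq G_n$ are given.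

Approximate each $c\in F_k$ within $2^{-k}/3$ by a $*$-polynomial in $G_n\cup\{1\}$. As these are finitely many polynomials in bounded variables, there is $\eta>0$ such that any two unital homomorphisms from $C_n$ to the same algebra that are $\eta$-close on $G_n$ are $2^{-k}$-close on $F_k$. Take $A_k,\alpha_k,\varphi$ from $(\ast)$ for $n$ and $\eta$. The ideals $J_m=\ker\gamma_{n,n+m}$ of $C_n$ increase, $C_n/J_m=C_{n+m}$, and $\gamma_{n,\infty}$ is surjective with kernel $\{c:\operatorname{dist}(c,J_m)\to0\}=\overline{\bigcup_mJ_m}$. Semiprojectivity of $A_k$ gives $m\ge1$ and $\beta\colon A_k\to C_{n+m}$ with $\gamma_{n+m,\infty}\beta=\varphi$. The projection $1-\beta(1)$ has image $0$ in $A$, and the finitely many elements $\beta\alpha_k(s)-\gamma_{n,n+m}(s)$, $s\in G_n$, have images of norm less than $\eta$. Replacing $\beta$ by $\gamma_{n+m,n+m'}\beta$ for a large $m'$, we may assume that the projection has norm less than $1$, so that $\beta$ is unital, and that these elements have norm less than $\eta$. Put $n_{k+1}=n+m'$, $\beta_k=\beta$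 and $F_{k+1}=\gamma_k(F_k)\cup\theta_k(F_k)$, which contains $G_{n_{k+1}}$.

By Lemma~\ref{lem:inter}, $A=\varinjlim(C_{n_k},\gamma_k)\cong\varinjlim(C_{n_k},\beta_k\alpha_k)$. The last algebra is the limit of $C_{n_1}\to A_1\to C_{n_2}\to A_2\to\cdots$, which is also the limit of the subsequence $(A_k,\alpha_{k+1}\beta_k)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal U$ be the universal unital C$^*$-algebra generated by $h=h^*$ and $z$ with $hz=zh$ and $zz^*=z^*z=h-h^2$. Here $h-h^2\ge0$ forces $0\le h\le1$ and $\|z\|\le1/2$. The elements $h,z,z^*$ commute, and the characters of $\mathcal U$ correspond to the solutions $(t,\zeta)$ of the relations in $\mathbb C$, that is, to the points of $S^2$. So $\mathcal U\cong C(S^2)$ via $h\mapsto t$, $z\mapsto\zeta$.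

Let $C_n$ be the universal unital C$^*$-algebra generated by $h,z$ with
\[
0\le h\le1,\quad\|z\|\le1,\quad\|[h,z]\|\le\tfrac1n,\quad\|zz^*-h+h^2\|\le\tfrac1n,\quad\|z^*z-h+h^2\|\le\tfrac1n,
\]
and let $\gamma_{n,m}$ be the surjections sending generators to generators. The generators of $\mathcal U$ satisfy the relations of every $C_n$, and the images of $h,z$ in $\varinjlim C_n$ satisfy the relations of $\mathcal U$ and generate it. This gives mutually inverse homomorphisms, so $\varinjlim C_n=C(S^2)$ with $\gamma_{n,\infty}(h)=t$, $\gamma_{n,\infty}(z)=\zeta$. Given $n$ and $\eta>0$, choose $N\ge24n$ with $2/N<\eta$ and $\sqrt{2/N}<\eta$. Proposition~\ref{prop:almost} gives a unital $\alpha\colon C_n\to P_N$ with $h\mapsto h$, $z\mapsto z$, and Proposition~\ref{prop:model} shows that $\alpha$ and $\varphi_N$ satisfy $(\ast)$. The $P_N$ are semiprojective by Proposition~\ref{prop:sp}, so Proposition~\ref{prop:crit} applies with $\mathcal P=\{P_N\}$.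
\end{proof}

\section{Free groups, matrices and the punctured sphere}\label{sec:B}

The proof of Theorem~\ref{thm:A} treats the phase as a column banded relative to a fixed chain. Several columns can be banded relative to the same chain, with no relation among them. This leads to $S_k$, in which $t$ denotes the central element given by the coordinate of $[0,1]$.

\begin{lemma}\label{lem:Sk}
The universal unital C$^*$-algebra $\mathcal U_k$ generated by $h=h^*$ and $z_1,\dots,z_k$ with $hz_j=z_jh$ and $z_jz_j^*=z_j^*z_j=h-h^2$ is isomorphic to $S_k$ via $\Theta\colon h\mapsto t$, $z_j\mapsto\kappa(t)^{1/2}u_j$.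
\end{lemma}

\begin{proof}
The images satisfy the relations, so $\Theta$ exists. The element $h$ is central in $\mathcal U_k$, so an irreducible representation $\pi$ sends it to a scalar $t_0\in[0,1]$. If $0<t_0<1$, the operators $\kappa(t_0)^{-1/2}\pi(z_j)$ are unitaries and define a representation $\pi_0$ of $C^*(\mathbb F_k)$; then $\pi=\pi_0\circ\mathrm{ev}_{t_0}\circ\Theta$, as both sides agree on generators. If $t_0\in\{0,1\}$, then $\pi(z_j)=0$, and $\pi$ agrees on generators with the character $\mathrm{ev}_{t_0}\circ\Theta$. So every irreducible representation vanishes on $\ker\Theta$, and $\Theta$ is injective.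

The range of $\Theta$ contains $C([0,1])1$ and, for $f\in C_c((0,1))$, the elements $fu_j=(f\kappa^{-1/2})\,\kappa^{1/2}u_j$ and their adjoints. Multiplying $fu_j^{\pm1}$ by elements $f_1u_l^{\pm1}$ with $f_1\in C_c((0,1))$ equal to $1$ on the support of $f$, we obtain $fw$ for every word $w$ in the $u_j^{\pm1}$. These elements span a dense subspace of $C_0((0,1),C^*(\mathbb F_k))$. Finally, $f-(1-t)f(0)-tf(1)$ lies in this ideal for every $f\in S_k$, so $\Theta$ is onto.
\end{proof}

\begin{proposition}\label{prop:Sk}
$S_k$ is the limit of a sequence of separable, unital, semiprojective C$^*$-algebras with unital connecting maps.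
\end{proposition}

\begin{proof}
Let $P_{N,k}$ be the universal unital C$^*$-algebra generated by one chain $a_1\ll\dots\ll a_{2N+1}$ and, for each $j=1,\dots,k$, data $D_\pm^{(j)},V^{(j)}$, with $q^{(j)}=e+D_+^{(j)}+D_-^{(j)}$, satisfying (R2), (R3), (U$_i$) and (L$_i$).

\emph{Semiprojectivity.} We follow the proof of Proposition~\ref{prop:sp}. In Step~1 let $y_\pm$ be the sum of $bb^*$ over the entries $b$ of all $\bar D_\pm^{(j)}$, and apply Lemma~\ref{lem:room} to the $2k$ elements $\bar v_r^{(j)}$. The orthogonality hypotheses hold for each $j$, so we obtain one chain \eqref{eq:bigchain} for which \eqref{eq:roomrel} holds for every $j$. Step~2 is unchanged. Steps~3--5 are carried out for each $j$ separately, with one $m$ that is large enough for all $j$. They produce lifts of $D_\pm^{(j)}$ and $V^{(j)}$ and do not alter the chain; since no relation involves two different values of $j$, all relations of $P_{N,k}$ hold in $B_m$.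

\emph{Approximation.} Put $h=\frac1N\sum_ia_{2i}$ and $z_j=\kappa(h)^{1/2}v_2^{(j)}$. For each $j$ the chain and the $j$-th data define a unital map $P_N\to P_{N,k}$, so Proposition~\ref{prop:almost} holds for $h$ and $z_j$. In $S_k$ define $a_i$, $\eta$, $b$ as in the proof of Proposition~\ref{prop:model}, and let $v_1^{(j)}=(1-b(t)^2)^{1/2}$, $v_2^{(j)}=b(t)u_j$. These lie in $S_k$ since $b(0)=b(1)=0$. We have $V^{(j)*}V^{(j)}=1$, and $V^{(j)}V^{(j)*}-e$ vanishes for $\eta\le t\le1-\eta$, so it splits as $D_+^{(j)}+D_-^{(j)}$ as before. The $a_i$ are central, which gives (U$_i$) and (L$_i$). The resulting unital map $\varphi\colon P_{N,k}\to S_k$ has the same $\varphi(h)$ as before, and $\varphi(z_j)-\kappa(t)^{1/2}u_j=\big(\kappa(\varphi(h))^{1/2}-\kappa(t)^{1/2}\big)u_j$, because $b=1$ wherever $\kappa(\varphi(h))\ne0$. So $\|\varphi(h)-t\|\le2/N$ and $\|\varphi(z_j)-\kappa(t)^{1/2}u_j\|\le\sqrt{2/N}$.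

\emph{The limit.} Let $C_n$ be universal for $h,z_1,\dots,z_k$ such that each pair $h,z_j$ satisfies the softened relations from the proof of Theorem~\ref{thm:A}. The argument given there shows $\varinjlim C_n=\mathcal U_k$, which is $S_k$ by Lemma~\ref{lem:Sk}, and $(\ast)$ holds for $\mathcal P=\{P_{N,k}:N\ge1\}$ with the same choice of $N$. Proposition~\ref{prop:crit} finishes the proof.
\end{proof}

\begin{lemma}\label{lem:perm}
Let $P$ be unital and semiprojective.
\begin{itemize}
\item[(i)] $M_n(P)$ is semiprojective for every $n\ge1$.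
\item[(ii)] If $\omega\colon P\to\mathbb C$ is a character, then $P^0=\ker\omega$ is semiprojective.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\varphi\colon M_n(P)\to B/J$ and $\bar f_{ij}=\varphi(e_{ij}\otimes1)$. We first lift these matrix units, which is the standard fact that $M_n(\mathbb C)$ is semiprojective. If orthogonal projections $f_{11},\dots,f_{i-1,i-1}$ with sum $f$ lift $\bar f_{11},\dots,\bar f_{i-1,i-1}$, take a self-adjoint lift $b$ of $\bar f_{ii}$, replace it by $(1-f)b(1-f)$, and apply Lemma~\ref{lem:proj} at a later stage; the result $f_{ii}$ is orthogonal to $f$. Then lift $\bar f_{i1}$ to $s_i\in f_{ii}(B/J_m)f_{11}$. At a later stage $s_i^*s_i$ and $s_is_i^*$ are invertible in the corners of $f_{11}$ and $f_{ii}$, so $f_{i1}=s_i(s_i^*s_i)^{-1/2}$ satisfies $f_{i1}^*f_{i1}=f_{11}$ and $f_{i1}f_{i1}^*=f_{ii}$. Put $f_{ij}=f_{i1}f_{j1}^*$.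

Now apply the semiprojectivity of $P$ to $p\mapsto\varphi(e_{11}\otimes p)$, the algebra $f_{11}(B/J_m)f_{11}$ and its ideals $f_{11}(J_l/J_m)f_{11}$, $l\ge m$. This gives a lift $\psi_0\colon P\to f_{11}(B/J_l)f_{11}$ for some $l$. The formula $\psi(e_{ij}\otimes p)=f_{i1}\psi_0(p)f_{1j}$ defines a homomorphism, because $f_{1j}f_{i1}=\delta_{ij}f_{11}$ and $f_{11}\psi_0(p)=\psi_0(p)$, and it lifts $\bar f_{i1}\varphi(e_{11}\otimes p)\bar f_{1j}=\varphi(e_{ij}\otimes p)$.

(ii) Let $\varphi\colon P^0\to B/J$, and let $B^+=B\oplus\mathbb C1$ be the algebra obtained by adjoining a new unit. Since $P=P^0\oplus\mathbb C1$ as vector spaces, $\varphi^+(a+\lambda1)=\varphi(a)+\lambda1$ defines a homomorphism $P\to B^+/J$. Lift it to $\psi\colon P\to B^+/J_m$. The character of $B^+/J_m$ with kernel $B/J_m$ factors through the character of $B^+/J$ with kernel $B/J$, which vanishes on $\varphi(P^0)$. So $\psi(P^0)\subseteq B/J_m$, and $\psi|_{P^0}$ lifts $\varphi$.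
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $S_k=\varinjlim A_l$ be as in Proposition~\ref{prop:Sk}, with unital maps $\theta_l\colon A_l\to S_k$. Then $M_n(S_k)=\varinjlim M_n(A_l)$, and the $M_n(A_l)$ are semiprojective by Lemma~\ref{lem:perm}(i).

Let $\omega$ be evaluation at $0$ on $S_k$, $\omega_l=\omega\theta_l$ and $A_l^0=\ker\omega_l$. The characters $\omega_l$ are compatible with the connecting maps, so the $A_l^0$ form a subsystem, and its limit is the closure of $\bigcup_l\theta_l(A_l^0)\subseteq S_k^0$. If $a\in S_k^0$ and $\|a-\theta_l(p)\|<\varepsilon$, then $|\omega_l(p)|=|\omega(\theta_l(p)-a)|<\varepsilon$, so $p-\omega_l(p)1\in A_l^0$ is mapped within $2\varepsilon$ of $a$. Hence $S_k^0=\varinjlim A_l^0$, and the $A_l^0$ are semiprojective by Lemma~\ref{lem:perm}(ii).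

For the remaining assertions we use the theorem of Thiel \cite{Thiel} that the class of separable C$^*$-algebras which are inductive limits of semiprojective C$^*$-algebras is closed under shape domination, in particular under shape equivalence and under homotopy equivalence. Here $A$ and $A'$ are homotopy equivalent if there are homomorphisms $\alpha\colon A\to A'$ and $\beta\colon A'\to A$ such that $\beta\alpha$ and $\alpha\beta$ are joined to the identity maps by pointwise norm continuous paths of homomorphisms. If $X$ is compact and metrizable, $C(X)$ is separable, and a homotopy equivalence between $X$ and $S^2$ induces one between $C(X)$ and $C(S^2)$ by composition of functions. This theorem is used only here; Theorem~\ref{thm:A} and the statements about $M_n(S_k)$ and $S_k^0$ do not depend on it.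
\end{proof}

\begin{thebibliography}{9}

\bibitem{Pedersen}
G.~K. Pedersen, \emph{SAW$^*$-algebras and corona C$^*$-algebras}, J. Operator Theory \textbf{15} (1986).

\bibitem{Thiel}
Hannes Thiel, \emph{Inductive limits of semiprojective C$^*$-algebras}, Adv. Math. \textbf{347} (2019); arXiv:1804.04908 (2018).

\end{thebibliography}
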